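# Gluing along a twisted triangle: perfectoid purity of flat maps with Gorenstein fibers

Throughout, $p$ is a fixed prime, all rings are commutative, $\mathbb N=\{0,1,2,\dots\}$, and $\operatorname{rad}(W)$ is the Jacobson radical of a ring $W$.

## 1. Two Veronese rings glued along a twisted triangle

Put $N=p^2$, let $\zeta$ be a primitive $p^2$-th root of unity, and let $R=\mathbb Z_p[\zeta]$. This is a complete discrete valuation ring with uniformizer $\pi=\zeta-1$ and residue field $k=\mathbb F_p$; its ramification index is $p(p-1)$. Let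
$$\Gamma=\{a\in\mathbb Z^3:\ a_1+a_2+a_3\equiv 0 \bmod N\},\qquad \Gamma^+=\Gamma\cap\mathbb N^3,\qquad \partial=\{a\in\Gamma^+:\ \text{some }a_i=0\},$$
and $v_i=Ne_i\in\partial$. The cone $\mathbb R_{\ge0}^3$ meets the plane $a_1+a_2+a_3=1$ in a triangle, and $\partial$ consists of the lattice points of $\Gamma^+$ over the boundary of that triangle. Let $Q=R[\Gamma^+]\subset R[x_1,x_2,x_3]$ be the $N$-th Veronese subring. Let $I\subset Q$ be the ideal spanned by the $x^a$ with all $a_i>0$, and let $T=Q/I$, which is $R$-free on the $x^a$ with $a\in\partial$.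

**The twist.** For $a\in\partial$ put
$$\chi(a)=\zeta^{a_1}\ \text{ if } a_3=0,\qquad \chi(a)=1\ \text{ if } a_1=0\text{ or }a_2=0 .$$
The rules agree where they overlap: if $a_3=a_1=0$, both give $1$; if $a_3=a_2=0$, then $N\mid a_1$ and again both give $1$. Call a function $\rho$ from $\partial$ to the units of some ring *face-multiplicative* if $\rho(a+b)=\rho(a)\rho(b)$ whenever $a,b,a+b\in\partial$. The function $\chi$ is face-multiplicative: if $a+b\in\partial$, then $a_i+b_i=0$ for some $i$, so $a_i=b_i=0$, all three points lie on one face, and on each face $\chi$ is given by a multiplicative formula. Since $x^ax^b=0$ in $T$ when $a+b\notin\partial$, the rule $\tau(x^a)=\chi(a)x^a$ defines an $R$-algebra automorphism of $T$ (the inverse uses $\chi^{-1}$).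

**The ring.** Put
$$\mathcal S=\{(f,g)\in Q\times Q:\ \tau(\bar f)=\bar g \text{ in } T\},\qquad \mathfrak n=(\pi)+\bigoplus_{a\neq0}\mathcal S_a,\qquad S=\mathcal S_{\mathfrak n}.$$
So $\mathcal S$ consists of two copies of $Q$ glued along the boundary by $\tau$. It is $\Gamma$-graded, and reading the condition degree by degree gives
$$\mathcal S_a=R\cdot(x^a,\chi(a)x^a)\ \ (a\in\partial),\qquad \mathcal S_a=R(x^a,0)\oplus R(0,x^a)\ \ (a\in\Gamma^+\setminus\partial),\tag{1.1}$$
and $\mathcal S_a=0$ otherwise. In particular $\mathcal S_0=R$, and $\mathcal S$ is $R$-free. Since $\chi(v_i)=1$, the element $X_i=(x_i^N,x_i^N)$ lies in $\mathcal S_{v_i}$. The module $Q\times Q$ is finite over the Noetherian ring $R[X_1,X_2,X_3]$, hence so is its submodule $\mathcal S$, and $\mathcal S$ is a finitely generated $R$-algebra. A sum of two vectors in $\mathbb N^3$ vanishes only if both do, so $\mathfrak n$ is an ideal; it is maximal, with $\mathcal S/\mathfrak n=k$. Thus $R\to S$ is flat, local, injective and essentially of finite type.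

**Holonomy.** Let
$$a=(1,N-1,0),\qquad b=(0,1,N-1),\qquad d=(N-1,0,1),$$
one point of $\partial$ on each face. For a face-multiplicative $\rho$ put
$$\lambda(\rho)=\frac{\rho(a)\rho(b)\rho(d)}{\rho(v_1)\rho(v_2)\rho(v_3)} .$$

**Lemma 1.1.** Always $\lambda(\rho)^N=1$. If $\rho$ is the restriction of a group homomorphism on $\Gamma$, then $\lambda(\rho)=1$. Moreover $\lambda(\chi)=\zeta$.

*Proof.* We have $Na=v_1+(N-1)v_2$, $Nb=v_2+(N-1)v_3$ and $Nd=v_3+(N-1)v_1$, each relation inside one face. Hence
$$\rho(a)^N=\rho(v_1)\rho(v_2)^{N-1},\quad \rho(b)^N=\rho(v_2)\rho(v_3)^{N-1},\quad \rho(d)^N=\rho(v_3)\rho(v_1)^{N-1}.$$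
The product of the right-hand sides is $(\rho(v_1)\rho(v_2)\rho(v_3))^N$, which gives the first claim. The second holds because $a+b+d=(N,N,N)=v_1+v_2+v_3$. Finally $\chi(a)=\zeta$, $\chi(b)=\chi(d)=1$ and $\chi(v_i)=1$. $\square$

The relation $a+b+d=v_1+v_2+v_3$ has its common value in the interior, where face-multiplicativity says nothing; this is why $\lambda$ can differ from $1$. In two variables there is no such phenomenon. The boundary points of $\{a\in\mathbb N^2: N\mid a_1+a_2\}$ are the multiples of $v_1$ and of $v_2$. These two rays meet only in $0$, so a face-multiplicative function is a pair of arbitrary units. Three faces are needed to close a loop.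

**What the ring is for.** The twist around the loop is an $N$-th root of unity, and roots of unity are rigid. Try this for $p=2$: then $N=4$, $\zeta=i$, $R=\mathbb Z_2[i]=\mathbb Z_2[q]/(q^2+1)$. Thicken $R$ to $A_2=\mathbb Z_2[q]/((q^2+1)^2)$ and put $e=q^2+1$, so $e^2=0$. Is there $\lambda\in A_2$ lifting $i$ with $\lambda^4=1$? Write $\lambda=q+ew$. From $q^4=1+(q^2-1)e$ we get
$$\lambda^4=1+e\,[(q^2-1)+4q^3w].$$
So $\lambda^4=1$ forces $-2+4i^3\bar w=0$ in $\mathbb Z_2[i]$, which is impossible. Hence a thickening of $\mathcal S$ over $A_2$, which would carry a face-multiplicative function lifting $\chi$, ought not to exist. On the other hand we shall see that a certain purity property of $S$ forces such a thickening to exist. That makes $S$ a counterexample to the conjecture stated next.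

## 2. Purity into perfectoid rings, and a conjecture on flat maps

**Pure maps.** A map $R\to B$ is *pure*, or universally injective, if $M\to M\otimes_RB$ is injective for every $R$-module $M$. Split maps and faithfully flat maps are pure.

**$\delta$-rings and prisms.** Write [BS] for Bhatt–Scholze, *Prisms and prismatic cohomology*, Ann. of Math. 2022. A $\delta$-ring is a ring $W$ with a map $\delta:W\to W$ (satisfying the usual identities) such that $\varphi(w)=w^p+p\,\delta(w)$ is a ring endomorphism lifting Frobenius. If $W$ is $p$-torsion free, $\delta$ is determined by $\varphi$. One has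
$$\delta(uv)=u^p\delta(v)+\varphi(v)\delta(u). \tag{2.1}$$
Example: on $\mathbb Z_p$, with $\varphi=\mathrm{id}$, $\delta(p)=1-p^{p-1}$ is a unit. A *prism* $(A,I)$, in the case $I=(\xi)$ which is the only one we need, is a $\delta$-ring $A$ with a nonzerodivisor $\xi$ such that $A$ is (derived) $(p,\xi)$-complete and $\delta(\xi)$ is a unit. It is *bounded* if $A/I$ has bounded $p^\infty$-torsion, and *perfect* if $\varphi$ is bijective. Example: $(W(\kappa),(p))$ for a perfect ring $\kappa$ of characteristic $p$.

**Perfectoid rings.** These are the rings $A/I$ for perfect prisms $(A,I)$ [BS, Thm 3.10]. Examples are perfect rings of characteristic $p$, and the $p$-completion of $\mathbb Z_p[\zeta_{p^\infty}]$. For the latter take for $A$ the $(p,q-1)$-completion of $\mathbb Z_p[q^{1/p^\infty}]$ with $\varphi(q^{1/p^j})=q^{1/p^{j-1}}$, and $\xi=\Phi_p(q)=1+q+\dots+q^{p-1}$. Since $\Phi_p(t^{p^j})=\Phi_{p^{j+1}}(t)$, we have $\mathbb Z_p[q^{1/p^j}]/\Phi_p(q)=\mathbb Z_p[\zeta_{p^{j+1}}]$. The specialization $q^{1/p^j}\mapsto1$ sends $\delta(\xi)$ to $\delta(p)$, a unit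 of $\mathbb Z_p$; as the kernel of $A\to\mathbb F_p$ lies in $\operatorname{rad}(A)$, $\delta(\xi)$ is a unit.

**Definition 2.1.** A Noetherian ring $R$ with $p$ in its Jacobson radical is *perfectoid pure* if there are a perfectoid ring $B$ and a pure ring map $R\to B$. A Noetherian local ring $(R,\mathfrak m)$ with $p\in\mathfrak m$ is *perfectoid injective* if there are a perfectoid ring $B$ and a ring map $R\to B$ such that $H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(B)$ is injective for all $i$.

The ring $B$ need not be Noetherian. Example: $R=\mathbb Z_p[\zeta]$ of Section 1 has both properties. Let $B$ be the $p$-completion of $\mathbb Z_p[\zeta_{p^\infty}]$. It is torsion free over the discrete valuation ring $R$ and $\pi B\ne B$, so $R\to B$ is faithfully flat, hence pure. Also $H^i_{\mathfrak m}(B)=H^i_{\mathfrak m}(R)\otimes_RB$, so it is injective on local cohomology.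

**Definition 2.2.** A Noetherian ring of characteristic $p$ is *F-pure* if its Frobenius map is pure, and *Gorenstein F-pure* if it is Gorenstein and F-pure. It is *F-injective* if for every prime $\mathfrak q$ Frobenius induces injective maps on all $H^i_{\mathfrak q}$ of the localization at $\mathfrak q$. For a local homomorphism $(R,\mathfrak m)\to(S,\mathfrak n)$ with $k=R/\mathfrak m$ of characteristic $p$, the closed fiber $S/\mathfrak mS$ is *geometrically F-injective* if $(S/\mathfrak mS)\otimes_kk'$ is F-injective for every finite purely inseparable extension $k'/k$.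

Examples. Regular rings are F-pure because their Frobenius is faithfully flat (Kunz). The ring $k[x]/(x^2)$ is not F-pure, as its Frobenius kills $x$. A field $K=k^{1/p}$ over $k=\mathbb F_p(t)$ is F-injective, but not geometrically so over $k$: $K\otimes_kK\cong K[z]/(z^p)$ is Artinian and its Frobenius kills $z$.

**Conjecture 2.3** (Bhatt, Ma, Patakfalvi, Schwede, Tucker, Waldron, Witaszek, "Perfectoid pure singularities", arXiv:2409.17965 (2024)). Let $(R,\mathfrak m)\subseteq(S,\mathfrak n)$ be a flat local homomorphism of Noetherian local rings with $p$ in their maximal ideals.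

1. If $R$ is perfectoid pure and $S/\mathfrak mS$ is regular (or even Gorenstein F-pure), then $S$ is perfectoid pure.
2. If $R$ is perfectoid injective and $S/\mathfrak mS$ is Cohen–Macaulay and geometrically F-injective, then $S$ is perfectoid injective.

**Theorem A.** Let $p$ be any prime, $N=p^2$, $\zeta$ a primitive $p^2$-th root of unity, $R=\mathbb Z_p[\zeta]$. There is a flat local extension $R\subseteq S$, essentially of finite type, with $S$ Gorenstein of dimension $4$, such that $R$ is perfectoid pure and perfectoid injective, the closed fiber $S/\mathfrak mS$ is Gorenstein, F-pure and geometrically F-injective, but $S$ is neither perfectoid pure nor perfectoid injective. (The same then holds for $\widehat S$.)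

So both parts of the conjecture are false, part (1) in its Gorenstein F-pure form. There is a positive complement.

**Theorem B.** Let $(R,\mathfrak m)\to(S,\mathfrak n)$ be a flat local homomorphism of Noetherian local rings, essentially of finite type, $p\in\mathfrak m$, with closed fiber $F=S/\mathfrak mS$ a complete intersection.

1. If $R$ is perfectoid pure and $F$ is F-pure (e.g. $F$ regular), then $S$ is perfectoid pure.
2. If $R$ is perfectoid injective and $F$ is geometrically F-injective, then $S$ is perfectoid injective.

By Theorem A, "complete intersection" cannot be weakened to "Gorenstein" in Theorem B, even over a complete discrete valuation ring with residue field $\mathbb F_p$. Complete intersection fibers of maps that are not essentially of finite type are not treated here.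

## 3. The closed fiber: a Gorenstein, Frobenius-split Veronese ring

**Step 1: compute the fiber.** The map $(f,g)\mapsto\tau(\bar f)-\bar g$ gives an exact sequence $0\to\mathcal S\to Q^2\to T\to0$ with $T$ free over $R$, so it stays exact after $\otimes_Rk$. As $\zeta\mapsto1\in k$, the twist disappears:
$$F_0:=\mathcal S\otimes_Rk=\{(f,g)\in(k[x]^{(N)})^2:\ f-g\in(x_1x_2x_3)k[x]\},$$
where $(N)$ denotes the part of degree divisible by $N$. Hence $F_0=G^{(N)}$ with
$$G=\{(f,g)\in k[x]^2: f-g\in(m)\},\qquad m=x_1x_2x_3 .$$
With $y=(m,0)$, of degree $3$, each $(f,g)$ equals $g\cdot(1,1)+(f-g,0)$. So $G$ is $k[x]$-free on $1,y$, with $y^2=my$, that is, $G\cong k[x_1,x_2,x_3,y]/(y^2-my)$. Let $\mathfrak n_0$ be the ideal of positive-degree elements of $F_0$. Then $S/\mathfrak mS=(F_0)_{\mathfrak n_0}$.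

**Step 2: Cohen–Macaulay of dimension $3$.** Consider everything over $k[X]=k[x_1^N,x_2^N,x_3^N]$. The ring $G$ is free over $k[x]$, hence over $k[X]$, and $F_0$ is a direct summand of $G$ as an $F_0$-module. So $F_0$ is flat over $k[X]$, the $X_i$ form a regular sequence on $F_0$, and $F_0/(X)$ is finite over $k$. Therefore $(F_0)_{\mathfrak n_0}$ is Cohen–Macaulay of dimension $3$.

**Step 3: Gorenstein.** The purpose is to show that $H^3_{(X)}(F_0)=H^3_{\mathfrak n_0}((F_0)_{\mathfrak n_0})$ has a one-dimensional socle. This suffices: in a Cohen–Macaulay local ring with regular system of parameters sequence $X$, the quotients by $(X_i^t)$ all have socle of the same dimension, the type. They inject into $H^3$ with union $H^3$, so the socle of $H^3$ has dimension equal to the type, and type $1$ means Gorenstein.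

The Čech complex of $F_0$ on the $X_i$ is the part of degree divisible by $N$ of that of $G$, so $H^3(F_0)=H^{(N)}$ with $H=H^3_{(x)}(G)$. By Step 1, $H$ has the $k$-basis $x^{-b},\ x^{-b}y$ with all $b_i\ge1$. Let $\ell:H\to k$ be the $k$-linear map sending $x^{-(1,1,1)}y$ to $1$ and all other basis elements to $0$; it is supported in degree $0$. Consider the pairing $G_n\times H_{-n}\to k$, $(g,h)\mapsto\ell(gh)$. On basis elements,
$$\ell(x^a\cdot x^{-b}y)=[b=a+(1,1,1)],\quad \ell(x^a\cdot x^{-b})=0,\quad \ell(x^ay\cdot x^{-b})=[b=a+(1,1,1)],$$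
where $[\ \cdot\ ]$ is $1$ if the condition holds and $0$ otherwise. In degree $n$, the elements $x^a$ of $G_n$ ($|a|=n$) match the elements $x^{-b}y$ of $H_{-n}$ ($|b|=n+3$), and the elements $x^ay$ ($|a|=n-3$) match the $x^{-b}$ ($|b|=n$). So the matrix is block triangular with identity diagonal blocks, and the pairing is perfect.

The socle of $H^{(N)}$ is graded. Let $h\in H_{-n}$, $N\mid n$, be killed by $\mathfrak n_0$. If $n>0$, then $gh=0$ for all $g\in G_n\subset\mathfrak n_0$, so $h=0$. If $n<0$, then $G_n=0$ and $H_{-n}=0$. If $n=0$, then $H_0$ is dual to $G_0=k$. So the socle has dimension at most $1$, and it is not $0$. Hence $(F_0)_{\mathfrak n_0}$ is Gorenstein.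

**Step 4: Frobenius splits.** On $k[x]^{(N)}=k[\Gamma^+]$ put $\sigma\big(\sum c_ax^a\big)=\sum_{b\in\Gamma^+}c_{pb}^{1/p}x^b$. It is additive and $\sigma(1)=1$. It satisfies $\sigma(h^pf)=h\sigma(f)$: for $h=x^c$, $f=x^a$, if $pc+a=pb$ with $b\in\Gamma^+$, then $a/p=b-c$ lies in the group $\Gamma$ and in $\mathbb N^3$, so in $\Gamma^+$; the converse is clear. It preserves the span of the monomials with all exponents positive. So $(f,g)\mapsto(\sigma f,\sigma g)$ maps $F_0$ to itself and splits its Frobenius. The splitting passes to localizations by $\sigma(f/s)=\sigma(fs^{p-1})/s$. Hence all localizations of $F_0$ are F-pure, and F-injective, because a split map is injective on local cohomology. Since $k=\mathbb F_p$ is perfect, only $k'=k$ occurs in the definition of geometrically F-injective.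

**Step 5: $S$ itself.** The element $\pi$ is a nonzerodivisor on $S$ and $S/\pi S$ is Gorenstein of dimension $3$, so $S$ is Gorenstein of dimension $4$. With the example after Definition 2.1, everything in Theorem A is proved except that $S$ is neither perfectoid pure nor perfectoid injective.

## 4. Where lifting stops for Gorenstein rings, and what purity adds

**The approach through thickenings.** Suppose one wants to prove the conjecture, i.e. to produce good perfectoid $S$-algebras $C$. Such a $C$ is never alone. It is a quotient $W/\xi$ of $W=W(C^\flat)$, so it comes with the square-zero thickening $W/\xi^2\to C$. The natural first move is to thicken $S$ in the same way and then continue. Over $R=\mathbb Z_p[\zeta]$ the thickening of the base is the following. Put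
$$\Phi=\Phi_{p^2}(q)=\frac{q^{p^2}-1}{q^p-1},\qquad A_2=\mathbb Z_p[q]/(\Phi^2),\qquad e=\text{class of }\Phi .$$
Then $e^2=0$ and $A_2/e=R$ via $q\mapsto\zeta$. Since $\mathbb Z_p[q]$ is a domain, $\Phi g\in(\Phi^2)$ implies $g\in(\Phi)$, so
$$\operatorname{Ann}_{A_2}(e)=eA_2,\qquad eA_2\cong R . \tag{4.1}$$

Write an $R$-algebra as $P/(f_1,\dots,f_m)$ with $P=R[z_1,\dots,z_r]$, put $\tilde P=A_2[z]$ and choose lifts $\tilde f_j\in\tilde P$. By (4.1), multiplication by $e$ identifies $P$ with $e\tilde P$. The algebra $\tilde P/(\tilde f)$ is a good lift if no new relations appear after multiplying by $e$, and this is a question about syzygies. Let $r^{(l)}=(r_j^{(l)})_j$ generate the syzygies of $(f_j)$ and lift them to $\tilde r^{(l)}_j$. Then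
$$\sum_j\tilde r_j^{(l)}\tilde f_j=e\,h_l\qquad\text{with } h_l\in P. \tag{4.2}$$

If $f_1,\dots,f_m$ is a regular sequence, all syzygies come from the Koszul ones $f_j\mathbf e_i-f_i\mathbf e_j$. Lift these to $\tilde f_j\mathbf e_i-\tilde f_i\mathbf e_j$, and then every $h_l$ is $0$. So complete intersections lift, whatever lifts $\tilde f_j$ are chosen. For a Gorenstein ring that is not a complete intersection the equations and the syzygies can still be lifted separately, but nothing makes the $h_l$ vanish. One may correct $\tilde f_j$ to $\tilde f_j+ea_j$, which helps exactly if $h_l+\sum_jr_j^{(l)}a_j=0$ in $P/(f)$ for all $l$. This is the point where the approach stops: it is a linear system with no evident solution.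

**Turning the obstruction around.** A linear system over $S$ is something that purity can see. In $C$ the system has a solution, because $C$ does lift to $W/\xi^2$. If $S\to C$ is pure, the solution descends. So perfectoid purity of $S$ forces a lift, and a ring without a lift is not perfectoid pure. The two facts on purity used here are as follows.

**Lemma 4.1.** (a) If $S\to C$ is pure, a finite system of linear equations over $S$ solvable in $C$ is solvable in $S$. (b) (Hochster–Huneke) Let $S$ be a Noetherian local ring and $E_S$ the injective hull of its residue field. A map $S\to C$ is pure if and only if $E_S\to E_S\otimes_SC$ is injective.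

*Proof.* (a) Let the system be $\mathcal Ma=h$ with a matrix $\mathcal M$ over $S$. Solvability in a ring says that the class of $h$ in $\operatorname{coker}(\mathcal M)$ tensored with that ring is $0$. Purity gives $\operatorname{coker}(\mathcal M)\hookrightarrow\operatorname{coker}(\mathcal M)\otimes_SC$.

(b) One direction is the definition. Conversely, let $E_S\to E_S\otimes_S C$ be injective and suppose $M\to M\otimes_SC$ kills $x\neq0$. Tensor products commute with filtered unions, so we may take $M$ finitely generated. By Krull's intersection theorem $x\notin\mathfrak n^tM$ for some $t$, and $M/\mathfrak n^tM$ has finite length, so it embeds in $E_S^s$ for some $s$. Composing with a coordinate gives $M\to E_S$ with $x\mapsto x'\ne0$, and $x'$ dies in $E_S\otimes_SC$, a contradiction. $\square$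

## 5. Lifting $\zeta$ to $W(C^\flat)$

To evaluate (4.2) in $W(C^\flat)/\xi^2$ we need a map $A_2\to W(C^\flat)/\xi^2$ under which $e$ becomes a *unit* multiple of $\xi$. If the multiple were only some $\eta\xi$, the argument would solve the system for $\eta h_l$ instead of $h_l$.

**Fact 5.1** ([BS, Thm 3.10 and §§2–3]). Let $C$ be perfectoid and $W=W(C^\flat)$. There is a surjection $\theta:W\to C$ with kernel $(\xi)$, $\xi$ a nonzerodivisor. The ring $W$ is $p$-torsion free and $(p,\xi)$-adically complete, with Frobenius lift $\varphi$ and $\delta(w)=(\varphi(w)-w^p)/p$.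

So $p,\xi\in\operatorname{rad}(W)$. Hence $w\in\operatorname{rad}(W)$ whenever $\theta(w)\in\operatorname{rad}(C)$, because an element of $W$ that is a unit modulo $\xi$ is a unit.

**Lemma 5.2.** Let $C$ be a perfectoid $R$-algebra and $q'\in W=W(C^\flat)$ a lift of the image of $\zeta$ in $C$. Then $\Phi(q')=\eta\xi$ with $\eta$ a unit of $W$.

*Proof.* **Step 1: reduce to a $\delta$-computation.** Since $\theta(\Phi(q'))=\Phi(\zeta)=0$, we have $\Phi(q')=\eta\xi$ for some $\eta\in W$. By (2.1), $\delta(\eta\xi)=\eta^p\delta(\xi)+\varphi(\xi)\delta(\eta)$, and $\varphi(\xi)=\xi^p+p\delta(\xi)\in\operatorname{rad}(W)$. So if $\delta(\Phi(q'))$ is a unit, then $\eta^p\delta(\xi)$ is a unit, hence so is $\eta$.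

**Step 2: the element $q'-1$ is small.** Since $(\zeta-1)^{p(p-1)}\in pR$ and $p\in\operatorname{rad}(C)$, we have $\zeta-1\in\operatorname{rad}(C)$, so $s':=q'-1\in\operatorname{rad}(W)$. Write $\varphi(q')=q'^p+p\delta(q')=1+s$. As $(1+s')^p\equiv1+s'^p\bmod p$, we get $s=s'^p+pt$ for some $t\in W$, and $s\in\operatorname{rad}(W)$.

**Step 3: compute $\delta(\Phi(q'))$ modulo $p$.** Put $d_0=p(p-1)$. The polynomial $\Phi(1+X)$ is monic of degree $d_0$, congruent to $X^{d_0}$ modulo $p$, with constant term $\Phi(1)=p$. So $\Phi(1+X)=X^{d_0}+p(1+X\Psi(X))$ with $\Psi\in\mathbb Z[X]$. Since $(u+pv)^p\equiv u^p\bmod p^2$, we have $\Phi(1+s')^p\equiv s'^{pd_0}\bmod p^2$. As $\varphi(\Phi(q'))=\Phi(1+s)$,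
$$\delta(\Phi(q'))=\tfrac1p\big(\Phi(1+s)-\Phi(1+s')^p\big)\equiv\tfrac1p\big(s^{d_0}-s'^{pd_0}\big)+1+s\Psi(s)\pmod p .$$
From $s=s'^p+pt$ we get $s^{d_0}\equiv s'^{pd_0}+pd_0s'^{p(d_0-1)}t\bmod p^2$, so the first summand is $\equiv d_0s'^{p(d_0-1)}t\equiv0\bmod p$ because $p\mid d_0$. Hence $\delta(\Phi(q'))\in1+\operatorname{rad}(W)$ is a unit. $\square$

## 6. Perfectoid purity forces a graded lift

**Proposition 6.1.** If $S=\mathcal S_{\mathfrak n}$ is perfectoid pure, there is a $\Gamma$-graded $A_2$-algebra $\tilde{\mathcal S}$ with $\tilde{\mathcal S}/e\tilde{\mathcal S}=\mathcal S$ (as graded $R$-algebras) such that multiplication by $e$ induces an isomorphism $\mathcal S\cong e\tilde{\mathcal S}$.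

*Proof.* Write $\mathcal S=P/(f_1,\dots,f_m)$ with $P=R[z_1,\dots,z_r]$ and $z_i$, $f_j$ homogeneous for $\Gamma$. Let $r^{(l)}=(r^{(l)}_j)_j$, $l=1,\dots,s$, be homogeneous generators of the syzygies of $(f_j)$, of degree $\Delta_l=\deg r_j^{(l)}+\deg f_j$. Choose homogeneous lifts $\tilde f_j,\tilde r_j^{(l)}\in\tilde P=A_2[z]$. Then (4.2) holds with $h_l\in P$ homogeneous of degree $\Delta_l$. Consider the linear system over $\mathcal S$
$$h_l+\sum_jr_j^{(l)}a_j=0\qquad(l=1,\dots,s) \tag{6.1}$$
in the unknowns $a_1,\dots,a_m$.

**Step 1: solve (6.1) in $C$, using that $C$ lifts.** Let $S\to C$ be pure with $C$ perfectoid, $W=W(C^\flat)$ and $\tilde C=W/\xi^2$. The ideal $\xi\tilde C$ has square zero, and $c\mapsto\xi c$ is an isomorphism $C\cong\xi\tilde C$, as $\xi$ is a nonzerodivisor on $W$. Choose $q'$ and $\eta$ as in Lemma 5.2. Then $\Phi(q')^2=\eta^2\xi^2$, so $q\mapsto q'$ defines a map $A_2\to\tilde C$ with $e\mapsto\eta\xi$, lifting $R\to C$. Choose lifts $\tilde c_i\in\tilde C$ of the images of the $z_i$ in $C$. As $f_j$ vanishes in $C$, $\tilde f_j(\tilde c)=\xi b_j$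 with $b_j\in C$. Evaluating (4.2) at $\tilde c$ gives $\xi\sum_jr_j^{(l)}b_j=\xi\bar\eta h_l$, that is,
$$\sum_jr_j^{(l)}b_j=\bar\eta\,h_l\ \text{ in } C,\qquad \bar\eta=\theta(\eta)\in C^\times .$$
So $a_j=-\bar\eta^{-1}b_j$ solves (6.1) in $C$.

**Step 2: descend to a homogeneous solution in $\mathcal S$.** By Lemma 4.1(a), (6.1) is solvable in $S=\mathcal S_{\mathfrak n}$. Clearing denominators, there are $w\in\mathcal S\setminus\mathfrak n$ and $s_j\in\mathcal S$ with $wh_l+\sum_jr_j^{(l)}s_j=0$ in $\mathcal S$ for all $l$. Let $w_0\in\mathcal S_0=R$ be the degree-$0$ component of $w$; it is a unit since $w\notin\mathfrak n$. The component of degree $\Delta_l$ of the equation is $w_0h_l+\sum_jr_j^{(l)}(s_j)_{\deg f_j}=0$. So $a_j=w_0^{-1}(s_j)_{\deg f_j}\in\mathcal S_{\deg f_j}$ solves (6.1).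

**Step 3: correct the equations.** Let $\alpha_j\in\tilde P$ be homogeneous lifts of the $a_j$, put $f_j'=\tilde f_j+e\alpha_j$ and $\tilde{\mathcal S}=\tilde P/(f_1',\dots,f_m')$. The $f'_j$ are homogeneous, so $\tilde{\mathcal S}$ is $\Gamma$-graded, and $\tilde{\mathcal S}/e=P/(f)=\mathcal S$. Because $e^2=0$, multiplication by $e$ induces a surjection $\mathcal S\to e\tilde{\mathcal S}$. For injectivity, suppose $e\omega=\sum_ju_jf'_j$ in $\tilde P$. Modulo $e$, $(\bar u_j)$ is a syzygy of $(f_j)$, so $u_j=\sum_l\tilde c_l\tilde r_j^{(l)}+ey_j$ with $\tilde c_l,y_j\in\tilde P$. Inserting this and using (4.2) and $e^2=0$,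
$$e\omega=e\sum_l\tilde c_l\Big(h_l+\sum_jr_j^{(l)}\alpha_j\Big)+e\sum_jy_jf_j .$$
Since $e\tilde P\cong P$, we may cancel $e$ modulo $e$. By (6.1) the class of $\omega$ in $\mathcal S$ is $0$. $\square$

## 7. No $N$-th root of unity above $\zeta$, hence no lift

**Proposition 7.1.** There is no $\tilde{\mathcal S}$ as in Proposition 6.1.

*Proof.* Suppose $\tilde{\mathcal S}$ exists.

**Step 1: separate the two sheets.** The aim is to make sense of "first and second component" in the lift, by inverting the $X_i$. Let $\tilde X_i\in\tilde{\mathcal S}_{v_i}$ lift $X_i$, $\tilde{\mathcal S}'=\tilde{\mathcal S}[1/\tilde X_1\tilde X_2\tilde X_3]$ and $\mathcal S'=\mathcal S[1/X_1X_2X_3]$. Localization is exact, so $\tilde{\mathcal S}'/e=\mathcal S'$ and $\mathcal S'\cong e\tilde{\mathcal S}'$. Since $X_1X_2X_3(Q\times Q)\subset I\times I\subset\mathcal S$, we have $\mathcal S'=(Q\times Q)[1/X_1X_2X_3]=R[\Gamma]\times R[\Gamma]$. The kernel of $\tilde{\mathcal S}'_0\to\mathcal S'_0=R\times R$ has square zero, so the idempotent $(1,0)$ lifts to an idempotent $\varepsilon_1\in\tilde{\mathcal S}'_0$.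 Put $\varepsilon_2=1-\varepsilon_1$.

**Step 2: trivialize each sheet.** For $i=1,2$ choose homogeneous lifts in $\varepsilon_i\tilde{\mathcal S}'$ of $x^\gamma$ (in the $i$-th component) for $\gamma$ in a $\mathbb Z$-basis of $\Gamma$. They are units of $\varepsilon_i\tilde{\mathcal S}'$ because they are units modulo the nilpotent $e$. Monomials in them give units $y^i_\gamma\in\varepsilon_i\tilde{\mathcal S}'_\gamma$, $\gamma\in\Gamma$, lifting $x^\gamma$, with $y^i_\gamma y^i_{\gamma'}=y^i_{\gamma+\gamma'}$. The $A_2$-module $\varepsilon_i\tilde{\mathcal S}'_0$ is generated by $\varepsilon_i$, as this is true modulo the nilpotent $e$. It is free: if $\alpha\varepsilon_i=0$, reduction modulo $e$ gives $\alpha=e\alpha'$; then $e\alpha'\varepsilon_i=0$ and $\mathcal S'\cong e\tilde{\mathcal S}'$ show $\alpha'\in eA_2$, so $\alpha=0$. Multiplying by the unit $y^i_\gamma$, we see that $\varepsilon_i\tilde{\mathcal S}'_\gamma=A_2y^i_\gamma$ is free of rank $1$.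

**Step 3: extract a face-multiplicative lift of $\chi$.** For $a\in\partial$ let $s_a\in\tilde{\mathcal S}_a$ lift $(x^a,\chi(a)x^a)$. By (1.1) and nilpotence of $e$, $\tilde{\mathcal S}_a=A_2s_a$. In $\tilde{\mathcal S}'$ write $s_a=\mu_1(a)y_a^1+\mu_2(a)y_a^2$. Then $\mu_1(a)\equiv1$ and $\mu_2(a)\equiv\chi(a)\bmod e$, so both are units. Put
$$\rho(a)=\mu_2(a)/\mu_1(a)\in A_2^\times,\qquad \rho(a)\equiv\chi(a)\bmod e .$$
If $a,b,a+b\in\partial$, then $s_as_b=u\,s_{a+b}$ with $u\in A_2$, so $\mu_i(a)\mu_i(b)=u\,\mu_i(a+b)$ for $i=1,2$. So $u$ is a unit, and dividing the two equations gives $\rho(a+b)=\rho(a)\rho(b)$. Here the glued module in degree $a+b$ having rank one is what links the two sheets.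

**Step 4: the holonomy contradicts a valuation.** By Lemma 1.1, $\lambda:=\lambda(\rho)\in A_2^\times$ satisfies $\lambda^N=1$ and $\lambda\equiv\lambda(\chi)=\zeta\bmod e$. Write $\lambda=q+ew$. Since $q^N=1+(q^p-1)e$ and $e^2=0$,
$$1=\lambda^N=1+e\big[(q^p-1)+Nq^{N-1}w\big].$$
By (4.1), $\zeta^p-1=-p^2\zeta^{-1}\bar w$ in $R$. But $\zeta^p$ is a primitive $p$-th root of unity, so $v_p(\zeta^p-1)=\frac1{p-1}\le1<2$, a contradiction. $\square$

**Remark.** The square in $N=p^2$ matters for $p=2$. With $N=2$, $\zeta=-1$, $R=\mathbb Z_2$ and $A_2=\mathbb Z_2[q]/((q+1)^2)$, the element $\lambda=-1$ lifts $\zeta$ and satisfies $\lambda^2=1$, so Step 4 would give no contradiction.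

## 8. Proof of Theorem A

**Not perfectoid pure.** This is Proposition 6.1 together with Proposition 7.1.

**Not perfectoid injective.** Suppose $S\to C$ with $C$ perfectoid is injective on all local cohomology. As $S$ is Gorenstein of dimension $4$, $H^4_{\mathfrak n}(S)=E_S$. Computing with the Čech complex on four parameters, whose last cohomology is a cokernel, $H^4_{\mathfrak n}(C)=H^4_{\mathfrak n}(S)\otimes_SC$. So $E_S\to E_S\otimes_SC$ is injective, and $S\to C$ is pure by Lemma 4.1(b), a contradiction. The remaining assertions are in Section 3.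

**The completion.** $R\to\widehat S$ is flat and local, and $\widehat S$ is Gorenstein of dimension $4$. Write $F=S/\mathfrak mS$. The closed fiber of $\widehat S$ is $\widehat F$, which is Gorenstein. Let $F_*F$ be $F$ as a module over itself through Frobenius; it is finite since $F$ is essentially of finite type over $\mathbb F_p$. So the splitting $F_*F\to F$ base changes to a splitting $F_*\widehat F\to\widehat F$. Hence $\widehat F$ and its localizations are F-pure and F-injective, and $k$ is perfect. If $\widehat S\to C$ is pure with $C$ perfectoid, so is $S\to\widehat S\to C$, since $S\to\widehat S$ is faithfully flat; this is impossible. If $\widehat S\to C$ is injective on local cohomology, so is $S\to C$, because $H^i_{\mathfrak n}(S)=H^i_{\mathfrak n}(\widehat S)$; this is impossible too. $\blacksquare$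

## 9. Complete intersection fibers: proof of Theorem B

For complete intersections the obstruction of Section 4 is absent, and one can build a good $C$. Notation: $k=R/\mathfrak m$, $K=S/\mathfrak n$, $F=S/\mathfrak mS$, $d=\dim F$. Choose $x_1,\dots,x_d\in\mathfrak n$ mapping to a system of parameters of $F$, and write $x^t=(x_1^t,\dots,x_d^t)$, $X=(X_1,\dots,X_d)$, $S_t=S/x^tS$, $F_t=F/x^tF$.

### 9.1. A presentation by a relative regular sequence

**Step 1: $S$ is flat over $R[X]$.** $F$ is Cohen–Macaulay, so $x$ is a regular sequence on $F$, and $F$ is flat over $k[X]_{(X)}$ via $X_i\mapsto x_i$: the Koszul complex shows $\operatorname{Tor}_i(k,F)=0$ for $i>0$, and the local criterion applies. By the fibral flatness criterion, $S$ is flat over $R_1=R[X]_{(\mathfrak m,X)}$, hence over $R[X]$. So $S_t$ is flat over $R[X]/(X^t)$, which is $R$-free. Hence $x^t$ is a regular sequence on $S$ and $S_t$ is flat over $R$.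

**Step 2: generators and equations.** As $S$ is essentially of finite type, there are variables $Y=(Y_1,\dots,Y_r)$, a prime $\mathfrak Q\subset R[X,Y]$ and a surjection $\mathcal O:=R[X,Y]_{\mathfrak Q}\to S$ with $X_i\mapsto x_i$. Since $F$ is a complete intersection, the kernel of $k[X,Y]_{\mathfrak Q}\to F$ is generated by a regular sequence $\bar G_1,\dots,\bar G_c$ with $c=\dim k[X,Y]_{\mathfrak Q}-d$. Let $\mathcal K=\ker(\mathcal O\to S)$. As $\operatorname{Tor}_1^R(S,k)=0$, $\mathcal K/\mathfrak m\mathcal K$ is that kernel, so by Nakayama lifts $G_1,\dots,G_c$ of the $\bar G_i$ generate $\mathcal K$. Scaling by units of $\mathcal O$ we take $G_i\in R[X,Y]$.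

**Step 3: regularity survives every base change.** We have $\mathfrak Q\cap R[X]=(\mathfrak m,X)$, so $R_1\to\mathcal O$ is local, and it is flat. The ring $\mathcal O/(\mathfrak m,X)\mathcal O=k[Y]_{\mathfrak Q}$ is regular local of dimension $c$, as $X$ is part of a regular system of parameters of $k[X,Y]_{\mathfrak Q}$. Its quotient by $\bar G$ is $F/xF$, which is Artinian. So $\bar G$ is a regular sequence there. By the local criterion, $G$ is a regular sequence on $\mathcal O$ and all $\mathcal O/(G_1,\dots,G_i)$ are flat over $R_1$. Hence $\operatorname{Kos}(\mathcal O;G)$ is a resolution of the flat $R[X]$-module $S$ by flat $R[X]$-modules, and for every $R[X]$-algebra $B'$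
$$\operatorname{Kos}(B'\otimes_{R[X]}\mathcal O;G)\simeq B'\otimes_{R[X]}S,\quad\text{flat over } B'. \tag{9.1}$$

### 9.2. The injective hull of $S$ in terms of $E_R$ and $F_t$

This step turns purity of $S\to C$ into a statement about one element. Put $E_\nu=0:_{E_R}\mathfrak m^\nu$. For an $R$-module $M$, flatness of $S_t$ gives
$$0:_{M\otimes_RS_t}\mathfrak m=(0:_M\mathfrak m)\otimes_kF_t . \tag{9.2}$$
$F_t$ is Gorenstein Artinian. Let $u$ generate $\operatorname{Soc}(E_\nu)=\operatorname{Soc}(E_R)$, and let $v\in S$ represent a generator of $\operatorname{Soc}(F_t)$. By (9.2), the socle of the $S$-module $E_\nu\otimes_RS_t$ lies in $ku\otimes_kF_t\cong F_t$, so it is simple, generated by $u\otimes v$. Therefore $E_\nu\otimes_RS_t$, which has finite length, embeds in $E_S$, and the image lies in $0:_{E_S}(\mathfrak m^\nu,x^t)$. Both have length $\ell(R/\mathfrak m^\nu)\ell(F_t)=\ell(S/(\mathfrak m^\nu,x^t))$, so they are equal. These submodules exhaust $E_S$. If $E_S\to E_S\otimes_SC$ is not injective, its kernel contains $\operatorname{Soc}(E_S)$, and then $u\otimes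 v$ dies already in $(E_\nu\otimes_RS_t)\otimes_SC$ for some $\nu,t$. By Lemma 4.1(b):

> $S\to C$ is pure as soon as $u\otimes v\ne0$ in $E_\nu\otimes_RC/x^tC$ for all $\nu,t$. $\qquad(9.3)$

### 9.3. The affine line by hand

Let $S=R[X]_{(\mathfrak m,X)}$ with one variable, and $R\to B$ pure with $B=A/\xi$ perfectoid, $(A,(\xi))$ a perfect prism. Let $U\subset A[X]$ be the set of elements whose image in $B[X]$ is the image of an element of $R[X]\setminus(\mathfrak m,X)$. The ring $A[X^{1/p^\infty}]$ with $\delta(X^{1/p^j})=0$ is a $\delta$-ring with bijective $\varphi$. Invert all $\varphi^n(U)$, $n\in\mathbb Z$, and $(p,\xi)$-complete. Since $\varphi(h)\equiv h^p\bmod p$, an element $\varphi^n(h)$ is a unit modulo $p$ once $h$ is, so inverting $U$ has the same effect after completion. The result is a perfect prism, and its quotient by $\xi$ is the $p$-completion $C$ of $B[X^{1/p^\infty}][U^{-1}]$, so $C$ is a perfectoid $S$-algebra. Elements of $U$ act invertibly on $B[X]/(X^t)$, so for a $p$-power torsion $B$-module $M$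
$$M\otimes_BC/X^tC=M\otimes_BB[X^{1/p^\infty}]/(X^t)=\bigoplus_{\alpha\in\mathbb Z[1/p],\ 0\le\alpha<t}M\cdot X^\alpha .$$
Here $v=X^{t-1}$, and $u\otimes v$ is the element $u\otimes 1\in E_\nu\otimes_RB$ placed in the summand $\alpha=t-1$. It is nonzero because $R\to B$ is pure. So $S$ is perfectoid pure.

Two features made this work: $M\mapsto M\otimes_BC/x^tC$ is exact on $p$-power torsion modules, and the fiber of $C$ is the perfection of the fiber of $S$. The general construction reproduces both, the second up to a harmless polynomial factor.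

### 9.4. Tools from prismatic theory

Let $(A,I)$ be a bounded prism. A complex $M$ of $A$-modules is *$(p,I)$-completely flat* over $A$ if $M\otimes^L_AA/(p,I)$ is concentrated in degree $0$ and flat over $A/(p,I)$; for example, the $(p,I)$-completion of a free module. If $M$ is $(p,I)$-completely flat and $\mathcal N$ is an $A$-module killed by a power of $(p,I)$, then
$$\mathcal N\otimes_A^LM\ \text{ is concentrated in degree }0. \tag{9.4}$$
Indeed, filter $\mathcal N$ by $(p,I)^j\mathcal N$. For a module $\mathcal N'$ over $A/(p,I)$, $\mathcal N'\otimes^L_AM=\mathcal N'\otimes_{A/(p,I)}(M\otimes^L_AA/(p,I))$.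

We use the following from [BS, §§2–3].

* **(T1)** If $M$ is a flat $A$-module, its $(p,I)$-completion agrees with the derived one and is $(p,I)$-completely flat, and tensoring with modules killed by a power of $(p,I)$ does not see the completion. If $M$ is a $\delta$-$A$-algebra, its completion is a $\delta$-ring and a bounded prism with ideal generated by $I$. Perfect prisms are bounded.
* **(T2)** [BS, Prop. 3.13] Let $P_0$ be a $(p,I)$-completely flat, complete $\delta$-$A$-algebra and $g=(g_1,\dots,g_c)$ a sequence in $P_0$ that is $(p,I)$-completely regular relative to $A$, i.e. $\operatorname{Kos}(P_0;g)\otimes^L_AA/(p,I)$ is concentrated in degree $0$ and flat over $A/(p,I)$. Then there is a *prismatic envelope* $D=P_0\{(g)/I\}^\wedge$: the universal prism over $(A,I)$ receiving a $\delta$-map from $P_0$ with $g_i\mapsto ID$. It is $(p,I)$-completely flat over $A$, and its formation commutes with base change along maps of bounded prisms.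
* **(T3)** [BS, Lemma 3.9, Thm 3.10] For a prism $(D,ID)$ let $D_\infty$ be the (derived) $(p,I)$-completion of $\operatorname{colim}_\varphi D$. Then $(D_\infty,ID_\infty)$ is the universal perfect prism under $(D,ID)$, and $D_\infty/ID_\infty$ is perfectoid.

Example for (T2): $(A,I)=(\mathbb Z_p,(p))$, $P_0$ the $p$-completion of the free $\delta$-ring $\mathbb Z_p\{Y\}$, $g=Y$. A $\delta$-map to a $p$-torsion free $\delta$-ring with $Y\mapsto pZ$ is the same as a choice of $Z$, so the envelope is the $p$-completion of $\mathbb Z_p\{Z\}$ with $Y=pZ$.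

### 9.5. Construction of $C$

Let $B$ be a perfectoid $R$-algebra, $A=W(B^\flat)$, $I=(\xi)=\ker(A\to B)$.

**Step 1: the base $A_1$.** Let $A_1$ be the $(p,\xi)$-completion of $A[X]$ with $\delta(X_i)=0$. By (T1), $(A_1,IA_1)$ is a bounded prism, $A_1/\xi=B\langle X\rangle$ is the $p$-completion of $B[X]$, and $A_1/(p,\xi)=(B/p)[X]$.

**Step 2: the $\delta$-ring $P_0$.** Let $U\subset A[X,Y]$ be the multiplicative set of elements whose image in $B[X,Y]$ is the image of an element of $R[X,Y]\setminus\mathfrak Q$. Let $A_1\{Y\}=A_1[Y_{ij}:1\le i\le r,\ j\ge0]$ be the free $\delta$-algebra ($Y_{i0}=Y_i$, $\delta(Y_{ij})=Y_{i,j+1}$), and let $P_0$ be the $(p,\xi)$-completion of $A_1\{Y\}[U^{-1}]$. It is a $\delta$-ring: inverting $\bigcup_n\varphi^n(U)$ gives a $\delta$-ring, and since $\varphi(h)\equiv h^p\bmod p$, this agrees with inverting $U$ after completion. By (T1), $P_0$ is $(p,I)$-completely flat over $A_1$, with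
$$P_0\otimes^L_{A_1}(B/p)[X]=(B/p\otimes_R\mathcal O)[Y_{ij}:j\ge1],$$
because $U$ and $R[X,Y]\setminus\mathfrak Q$ have the same image in $B[X,Y]$.

**Step 3: the equations are relatively regular.** Let $g_i\in A[X,Y]$ lift the image of $G_i$ in $B[X,Y]$. By (9.1) with $B'=(B/p)[X]$,
$$\operatorname{Kos}(P_0;g)\otimes^L_{A_1}(B/p)[X]\simeq(B/p\otimes_RS)[Y_{ij}:1\le i\le r,\ j\ge1],$$
which is flat over $(B/p)[X]=A_1/(p,\xi)$. So (T2) applies over $(A_1,IA_1)$. This is where the complete intersection hypothesis enters.

**Step 4: define $C$.** Let $D=P_0\{(g)/I\}^\wedge$, form $D_\infty$ as in (T3), and put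
$$C:=D_\infty/\xi D_\infty ,$$
a perfectoid ring. In $C$ the $G_i$ vanish and the elements of $R[X,Y]\setminus\mathfrak Q$ become invertible. So $C$ is an algebra over $\mathcal O/(G)=S$, compatibly with $R\to B\to C$.

### 9.6. Exactness on $p$-power torsion

**Claim 9.1.** If $\mathcal N$ is a $p$-power torsion $B[X]$-module, then $\operatorname{Tor}_i^{B[X]}(\mathcal N,C)=0$ for $i>0$.

*Proof.* $\mathcal N$ is the union of the submodules killed by $p^m$, so we may assume $p^m\mathcal N=0$. Then $\mathcal N$ is a $B\langle X\rangle$-module.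

**Step 1: pass to $A_1$.** As $B$ has bounded $p^\infty$-torsion, $B\langle X\rangle$ is the derived $p$-completion of $B[X]$, so $p$ is invertible on the cone of $B[X]\to B\langle X\rangle$. Hence $\mathcal N\otimes^L_{B[X]}$ of this cone is zero, $p^m$ being both zero and invertible on it, and $\mathcal N\otimes^L_{B[X]}C=\mathcal N\otimes^L_{B\langle X\rangle}C$. Since $\xi$ is a nonzerodivisor on $A_1$ and $D_\infty$, $C=D_\infty\otimes^L_{A_1}B\langle X\rangle$, so this equals $\mathcal N\otimes^L_{A_1}D_\infty$. The module $\mathcal N$ is killed by $p^m$ and $\xi$ and does not see the completion. The $s$-th copy of $D$ in $\operatorname{colim}_\varphi D$ is an $A_1$-algebra through $\varphi^s$. Hence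
$$\mathcal N\otimes^L_{B[X]}C=\operatorname{colim}_s\ \mathcal N\otimes^L_{A_1,\varphi^s}D .$$

**Step 2: each term is in degree $0$.** The map $\varphi^s:A_1\to A_1$ is finite free with basis $X^a$, $0\le a_i<p^s$: $\varphi$ is bijective on $A$, $X_i\mapsto X_i^p$, and $\varphi^s(\xi)\equiv\xi^{p^s}\bmod p$, so $(p,\varphi^s(\xi))$ and $(p,\xi)$ define the same topology. So the term is $\mathcal N_s\otimes^L_{A_1}D$ with $\mathcal N_s=\mathcal N\otimes_{A_1,\varphi^s}A_1$. This module is killed by $p^m$ and $\varphi^s(\xi)$, hence by a power of $(p,\varphi^s(\xi))=(p,\xi^{p^s})$, hence by a power of $(p,\xi)$. Now (9.4) applies, as $D$ is $(p,I)$-completely flat over $A_1$. $\square$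

**Consequence.** On $p$-power torsion $B$-modules $M$,
$$M\mapsto M\otimes_BC/x^tC\ \text{ is exact},\qquad M\otimes_B^L\operatorname{Kos}(C;x^t)=M\otimes_BC/x^tC. \tag{9.5}$$
Indeed, $B[X]/(X^t)$ is $B$-free, $\operatorname{Kos}(C;x^t)=B[X]/(X^t)\otimes^L_{B[X]}C$, and $M\otimes_BB[X]/(X^t)$ is an exact functor of $M$ with values in $p$-power torsion $B[X]$-modules; apply Claim 9.1. In particular, with $\bar B=B/\mathfrak mB$, the ring $C/(\mathfrak m,x^t)C$ is flat over $\bar B$.

### 9.7. The fibers of $B\to C$

Let $\mathfrak M\subset B$ be a maximal ideal containing $\mathfrak mB$, so $p\in\mathfrak M$, and $\kappa=B/\mathfrak M$. The ring $B/p$ is a quotient of the perfect ring $A/p=B^\flat$, so Frobenius is surjective on it, and $\kappa$ is a perfect field. The map $B^\flat\to\kappa$ gives $A=W(B^\flat)\to W(\kappa)$, compatible with $B\to\kappa$. It sends $\xi$ to some $pv$ with $v\in W(\kappa)$. By (2.1), $\delta(pv)=p^p\delta(v)+\varphi(v)\delta(p)$ is a unit, so $v$ is a unit. Thus $(A,I)\to(W(\kappa),(p))$ is a map of prisms. Write $(\cdot)_{\rm perf}$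 for the colimit along Frobenius.

**Claim 9.2.** As $S$-algebras, $C\otimes_B\kappa\cong(\kappa\otimes_kF)_{\rm perf}\otimes_\kappa\kappa[w_{ij}^{1/p^\infty}:1\le i\le r,\ j\ge1]$. In particular $C\otimes_B\kappa$ is faithfully flat over $(\kappa\otimes_kF)_{\rm perf}$.

*Proof.* **Step 1: identify $C\otimes_B\kappa$ as a perfection.** Let $A_1'=W(\kappa)\langle X\rangle$ be the $p$-completion of $W(\kappa)[X]$, with $\delta(X_i)=0$; it is the completed base change of $A_1$ along $A\to W(\kappa)$. By (T2), $D_\kappa=D\,\widehat\otimes_AW(\kappa)$ is the envelope of the base-changed data over $(A_1',(p))$. It is $p$-completely flat over $A_1'$, so $p$-torsion free. The $s$-th copy of $D$ is an $A$-algebra through $\varphi^s$. As $\varphi^s$ is bijective on $A$ and on $W(\kappa)$, tensoring this copy with $W(\kappa)$ over $A$ gives $D\otimes^L_AW(\kappa)$, after twisting $W(\kappa)$ by $\varphi^s$. Hence $D_\infty\widehat\otimes^L_AW(\kappa)$ is the perfection $(D_\kappa)_\infty$. This ring is $p$-torsion free and $p$-complete, and its reduction $\mathcal Q=\operatorname{colim}_\varphi D_\kappa/p$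 is a perfect $\kappa$-algebra, so $(D_\kappa)_\infty=W(\mathcal Q)$. Then
$$C\otimes_B^L\kappa=D_\infty\otimes^L_A\kappa=W(\mathcal Q)\otimes^L_{W(\kappa)}\kappa=\mathcal Q .$$

**Step 2: compute maps out of $\mathcal Q$.** Let $\mathcal Q'$ be a perfect $\kappa$-algebra. By functoriality of $W$ and the universal properties in (T3) and (T2), $\operatorname{Hom}_\kappa(\mathcal Q,\mathcal Q')$ is the set of $\delta$-maps over $W(\kappa)$ from the $p$-completion of $W(\kappa)[X]\{Y\}[U^{-1}]$ to $W(\mathcal Q')$ with $g_i\mapsto pW(\mathcal Q')$. Such a map is given by the images of the $X_i$ and $Y_i$.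

* The image of $X_i$ is an element $z$ with $\delta(z)=0$, i.e. $\varphi(z)=z^p$. These are exactly the Teichmüller elements. If $\varphi(z)=z^p$, then $z=\varphi^{-n}(z)^{p^n}$ and $\varphi^{-n}(z)\equiv[\bar z^{1/p^n}]\bmod p$, so $z\equiv[\bar z]\bmod p^{n+1}$ for all $n$. Conversely $\varphi([\bar z])=[\bar z]^p$. So $X_i\mapsto[x_i']$ with $x_i'\in\mathcal Q'$.
* The image $w_i\in W(\mathcal Q')$ of $Y_i$ is arbitrary, since $Y_i$ generates a free $\delta$-algebra.
* An element of $W(\mathcal Q')$ is a unit if and only if it is a unit modulo $p$. So the conditions that $U$ goes to units and $g_i$ to $pW(\mathcal Q')$ depend only on $(x',\bar w)$. The first says that the map $\kappa[X,Y]\to\mathcal Q'$ given by $(x',\bar w)$ inverts the image of $R[X,Y]\setminus\mathfrak Q$; the second says that it kills the images of the $G_i$. Together they say that $(x',\bar w)$ defines a $\kappa$-map from $\kappa\otimes_R\mathcal O/(G)=\kappa\otimes_kF$ to $\mathcal Q'$. The extension to the localization is automatically a $\delta$-map: it commutes with $\varphi$, and $W(\mathcal Q')$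 is $p$-torsion free.

**Step 3: read off $\mathcal Q$.** In Witt coordinates $w_i=(\bar w_i,w_{i1},w_{i2},\dots)$, where the $w_{ij}$ with $j\ge1$ are free. So $\operatorname{Hom}_\kappa(\mathcal Q,\mathcal Q')=\operatorname{Hom}_\kappa(\kappa\otimes_kF,\mathcal Q')\times\prod_{i,\,j\ge1}\mathcal Q'$, naturally in the perfect $\kappa$-algebra $\mathcal Q'$, and Yoneda's lemma gives the formula. The structure map $S\to\mathcal Q$ sends $X_i\mapsto x'_i$ and $Y_i\mapsto\bar w_i$, that is, it factors through $\kappa\otimes_kF\to(\kappa\otimes_kF)_{\rm perf}$. The second tensor factor is $\kappa$-free and nonzero, whence faithful flatness. $\square$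

For $\kappa=\mathbb F_p$ and the example in 9.4 (one equation $Y=0$, so $F=\mathbb F_p$, $d=0$), the claim says $\mathcal Q=\mathbb F_p[w_j^{1/p^\infty}:j\ge1]$. This matches: an element $pZ$ of $W(\mathcal Q')$ is a Witt vector with vanishing zeroth coordinate and arbitrary others.

### 9.8. Proof of Theorem B(1)

Let $R\to B$ be pure with $B$ perfectoid, and $C$ as in 9.5. We verify (9.3). Put $M=E_\nu\otimes_RB$, a $p$-power torsion module, so $E_\nu\otimes_RC/x^tC=M\otimes_BC/x^tC$.

**Step 1: isolate the element.** By purity $u\otimes1\neq0$ in $M$. Let $J=\operatorname{Ann}_B(u\otimes1)$. It is a proper ideal, and it contains $\mathfrak mB$ because $\mathfrak mu=0$. Choose a maximal ideal $\mathfrak M\supseteq J$ and put $\kappa=B/\mathfrak M$. By (9.5), $B/J\hookrightarrow M$ induces an injection $C/(J,x^t)C\hookrightarrow M\otimes_BC/x^tC$ sending $v$ to $u\otimes v$.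

**Step 2: pass to the fiber.** If $u\otimes v=0$, then $v\in(J,x^t)C$, so $v\in x^t(C\otimes_B\kappa)$. By Claim 9.2 and faithful flatness, $v\in x^t(\kappa\otimes_kF)_{\rm perf}$. Raising an expression $v=\sum x_i^tc_i$ to a large power $\mathsf q=p^s$, we obtain $v^{\mathsf q}\in(x_1^{t\mathsf q},\dots,x_d^{t\mathsf q})(\kappa\otimes_kF)$, and then $v^{\mathsf q}\in(x_1^{t\mathsf q},\dots,x_d^{t\mathsf q})F$ since $F\to\kappa\otimes_kF$ is faithfully flat.

**Step 3: use F-purity.** The $s$-th iterate of Frobenius on $F$ is pure. Applying purity to $F/x^tF$ gives $v\in x^tF$. This contradicts the choice of $v$ as a generator of $\operatorname{Soc}(F_t)$. So $u\otimes v\ne0$ for all $\nu,t$, and $S\to C$ is pure. Regular $F$ is covered, because regular rings are F-pure. $\blacksquare$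

### 9.9. Proof of Theorem B(2)

Let $R\to B$ with $B$ perfectoid be injective on all $H^i_{\mathfrak m}$, and $C$ as in 9.5.

**Step 1: local cohomology of $S$ and $C$.** We have $\mathfrak n=\sqrt{(\mathfrak m,x)S}$. Placing $\operatorname{Kos}(\cdot\,;x^t)$ in non-positive cohomological degrees, so that $H^0$ is the quotient by $x^t$, we have $R\Gamma_{\mathfrak n}(S)=\operatorname{colim}_tR\Gamma_{\mathfrak m}(\operatorname{Kos}(S;x^t))[-d]$, and likewise for $C$. Since $x^t$ is regular on $S$ and $S_t$ is $R$-flat, $R\Gamma_{\mathfrak m}(\operatorname{Kos}(S;x^t))=R\Gamma_{\mathfrak m}(R)\otimes_RS_t$. On the other side $R\Gamma_{\mathfrak m}(\operatorname{Kos}(C;x^t))=R\Gamma_{\mathfrak m}(B)\otimes_B^L\operatorname{Kos}(C;x^t)$. The modules $H^i_{\mathfrak m}(B)$ are $p$-power torsion, so by (9.5) and induction over the truncations of the bounded complex $R\Gamma_{\mathfrak m}(B)$ its cohomology in degree $i$ is $H^i_{\mathfrak m}(B)\otimes_BC/x^tC$. Thus, compatibly,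
$$H^{i+d}_{\mathfrak n}(S)=\operatorname{colim}_tH^i_{\mathfrak m}(R)\otimes_RS_t,\qquad H^{i+d}_{\mathfrak n}(C)=\operatorname{colim}_tH^i_{\mathfrak m}(B)\otimes_BC/x^tC,$$
and $H^j_{\mathfrak n}(S)=0$ for $j<d$. Put $H=H^i_{\mathfrak m}(R)\subset H'=H^i_{\mathfrak m}(B)$. As filtered colimits are exact, it suffices that $H\otimes_RS_t\to H'\otimes_BC/x^tC$ is injective for every $t$.

**Step 2: reduce to elements killed by $\mathfrak m$.** Every element of the source is killed by a power of $\mathfrak m$, so a nonzero kernel contains a nonzero element killed by $\mathfrak m$. By (9.2) it suffices to treat $V\otimes_kF_t$ with $V=0:_H\mathfrak m$. Let $\mathcal N=BV\subset H'$, a module over $\bar B=B/\mathfrak mB$, and $\bar C_t=C/(\mathfrak m,x^t)C$. By (9.5), $\mathcal N\otimes_{\bar B}\bar C_t=\mathcal N\otimes_BC/x^tC\subset H'\otimes_BC/x^tC$. Also $V\otimes_kF_t\hookrightarrow\mathcal N\otimes_kF_t=\mathcal N\otimes_{\bar B}(\bar B\otimes_kF_t)$. As $F_t$ is the union of its finite-dimensional $k$-subspaces $L$, it suffices that for each such $L$ the map $\bar B\otimes_kL\to\bar C_t$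 is universally injective over $\bar B$.

**Step 3: reduce to fields.** $\bar C_t$ is flat over $\bar B$ by 9.6, so by Lazard's theorem it is a filtered colimit of finite free modules $L_\beta$, and $\bar B\otimes_kL\to\bar C_t$ factors compatibly through $L_\beta$ for all large $\beta$. Suppose $\kappa\otimes_kL\to\bar C_t\otimes_{\bar B}\kappa$ is injective for every residue field $\kappa$ at a maximal ideal of $\bar B$. Then so is $\kappa\otimes_kL\to L_\beta\otimes_{\bar B}\kappa$. Locally at each maximal ideal, the matrix of $\bar B\otimes_kL\to L_\beta$ then has an invertible maximal minor, so this map is injective with finitely presented, locally free, hence projective cokernel, and it splits. A filtered colimit of split injections from a fixed module is universally injective.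

**Step 4: restate the field case.** Let $\kappa=B/\mathfrak M$ with $\mathfrak M\supseteq\mathfrak mB$. By Claim 9.2 and faithful flatness, $(\kappa\otimes_kF)_{\rm perf}/x^t$ embeds in $\bar C_t\otimes_{\bar B}\kappa=(C\otimes_B\kappa)/x^t$. So it is enough that $\kappa\otimes_kF_t\to(\kappa\otimes_kF)_{\rm perf}/x^t$ is injective. The target is the colimit of $(\kappa\otimes_kF)/x^{tp^s}$ under Frobenius, so we need
$$\operatorname{Frob}^s:(\kappa\otimes_kF)/x^t\to(\kappa\otimes_kF)/x^{tp^s}\ \text{ injective for all } s. \tag{9.6}$$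

**Step 5: prove (9.6) over $k_{\rm perf}$.** Let $k'/k$ be finite purely inseparable. The ring $F_{k'}=k'\otimes_kF$ is finite free over $F$ with the same spectrum. It is local, with system of parameters $x$ that is a regular sequence, so it is Cohen–Macaulay, and it is F-injective by hypothesis. Let $z\in F_{k'}$ with $z^p\in x^{tp}F_{k'}$. The class $[z/(x_1\cdots x_d)^t]\in H^d_x(F_{k'})$ is sent by Frobenius to $[z^p/(x_1\cdots x_d)^{tp}]=0$, so it is $0$. As $F_{k'}/x^t\hookrightarrow H^d_x(F_{k'})$, we get $z\in x^tF_{k'}$. So Frobenius $F_{k'}/x^t\to F_{k'}/x^{tp}$ is injective for all $t$, and so are its iterates. Taking the union over $k'$, the same holds for $F'=k_{\rm perf}\otimes_kF$.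

**Step 6: pass from $k_{\rm perf}$ to $\kappa$.** The perfect field $\kappa$ contains $k_{\rm perf}$, and $\kappa\otimes_kF=\kappa\otimes_{k_{\rm perf}}F'$. Write $\operatorname{Frob}^s_*N$ for $N$ with scalars acting through $p^s$-th powers. The map $F'/x^t\to\operatorname{Frob}^s_*(F'/x^{tp^s})$ is $k_{\rm perf}$-linear and injective, so it stays injective after $\kappa\otimes_{k_{\rm perf}}$. Moreover, with $N=F'/x^{tp^s}$,
$$\kappa\otimes_{k_{\rm perf}}\operatorname{Frob}^s_*N\to\operatorname{Frob}^s_*(\kappa\otimes_{k_{\rm perf}}N),\qquad \alpha\otimes n\mapsto\alpha^{p^s}\otimes n,$$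
is well defined and bijective, because $p^s$-th powers are bijective on both fields. The composite sends $\alpha\otimes z$ to $\alpha^{p^s}\otimes z^{p^s}$, so it is $\operatorname{Frob}^s$ on $(\kappa\otimes_kF)/x^t$. This proves (9.6), and $H^j_{\mathfrak n}(S)\to H^j_{\mathfrak n}(C)$ is injective for all $j$. $\blacksquare$

## 10. The same gluing without the twist

Replace $\chi$ by the constant function $1$ in Section 1 and call the resulting ring $\mathcal S^{\circ}$, with maximal ideal $\mathfrak n^\circ$. Its closed fiber is the same $F_0$, because the twist was trivial modulo $\pi$. But $\mathcal S^\circ_{\mathfrak n^\circ}$ is perfectoid pure.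

To see this, note that $\mathcal S^\circ$ is the part of degree divisible by $N$ of
$$G_R=\{(f,g)\in R[x]^2:f-g\in(x_1x_2x_3)\}\cong R[x_1,x_2,x_3,y]/(y^2-x_1x_2x_3y),$$
which is free over $R[x]$. A maximal ideal of $G_R$ over $\mathfrak n^\circ$ contains $\pi$ and the $x_i^N$, hence the $x_i$ and, by $y^2=x_1x_2x_3y$, also $y$. So $G_R\otimes_{\mathcal S^\circ}\mathcal S^\circ_{\mathfrak n^\circ}$ is the local ring $(G_R)_{(\pi,x,y)}$. It is flat and essentially of finite type over $R$, and its closed fiber is a localization of the hypersurface $G$ of Section 3. This fiber is F-pure, by the splitting $\sigma$ of Section 3 with $N$ replaced by $1$. By Theorem B(1) there is a pure map from $(G_R)_{(\pi,x,y)}$ to a perfectoid ring. Finally $\mathcal S^\circ_{\mathfrak n^\circ}\to(G_R)_{(\pi,x,y)}$ is split by the projection to degrees divisible by $N$, so the composite is pure.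

Thus $\mathcal S_{\mathfrak n}$ and $\mathcal S^\circ_{\mathfrak n^\circ}$ are flat over the same $R$ with the same closed fiber; their holonomies are $\zeta$ and $1$, and only the second is perfectoid pure.
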